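# Separately convex functions, Hopf fibres, and the Arnold Conjecture on hyperbolic hypersurfaces

## 1. A convex body over every direction

Let $X=\mathbb R^p$, $Y=\mathbb R^q$ with $p,q\ge 2$, and let $n=p+q-1$. Points of $\mathbb RP^n=P(X\oplus Y)$ are written $[x:z]$ with $x\in X$, $z\in Y$. Throughout, "1-homogeneous" means positively homogeneous of degree 1, and "sublinear" means convex and 1-homogeneous.

Recall the textbook fact on support functions: if $H:\mathbb R^q\to\mathbb R$ is sublinear, then $E=\{z:\langle z,y\rangle\le H(y)\ \forall y\}$ is a nonempty compact convex set and $H(y)=\max_{z\in E}\langle z,y\rangle$.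

Now take a function $h(x,y)$ of two vector variables which satisfies

(H) $h:(X\setminus0)\times(Y\setminus0)\to\mathbb R$ is smooth, 1-homogeneous in each variable, $h(-x,-y)=h(x,y)$, and the Hessians $D_x^2h(x,y)$, $D_y^2h(x,y)$ are positive definite on $x^\perp$ and on $y^\perp$ respectively.

For $x\ne0$ let
$$E_x=\{z\in Y:\langle z,y\rangle\le h(x,y)\ \ \forall y\neq 0\},\qquad U=\{[x:z]:x\ne0,\ z\in E_x\}\subset\mathbb RP^n .$$
So $U$ is a family of convex bodies $E_x\subset Y$, one over each direction $x$. It is well defined because $E_{\lambda x}=\lambda E_x$ for $\lambda>0$, and $E_{-x}=-E_x$: indeed $\langle z,y\rangle\le h(-x,y)=h(x,-y)$ for all $y$ says $\langle -z,y'\rangle\le h(x,y')$ for all $y'=-y$.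

**Example.** For $h=|x||y|$ the body $E_x$ is the ball of radius $|x|$, and $U=\{|z|\le|x|\}$ is bounded by the quadric $|z|=|x|$. Here $D_x^2h$ on $x^\perp$ is $|y|/|x|$ times the identity, so (H) holds.

Two features make this construction useful. First, convexity of $h$ in $y$ will bend $\partial U$ one way and convexity in $x$ will bend it the other way, so $\partial U$ is a saddle-like hypersurface of prescribed signature. Second, $U$ misses $P(Y)$, so a $(p-1)$-dimensional projective subspace inside $U$ must be the graph $\{[x:Ax]\}$ of a linear map with $Ax\in E_x$. This means exactly that the bilinear form $b(x,y)=\langle Ax,y\rangle$ satisfies $b\le h$. A question about subspaces in a domain becomes a question of convex analysis: *must a function that is convex in each variable separately have a bilinear minorant?* The next section says which geometric problem this addresses.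

## 2. Hyperbolic hypersurfaces, their domains, and the two statements

**Definition.** Let $n\ge2$, $k,l\ge0$, $k+l=n-1$. A smooth hypersurface $B\subset\mathbb RP^n$ is *$(k,l)$-hyperbolic* if its second quadratic form has signature $(k,l)$ at every point: near each of its points there are affine coordinates $(x,y,z)$, $x\in\mathbb R^k$, $y\in\mathbb R^l$, $z\in\mathbb R$, in which $B$ is
$$z=\sum_{i=1}^kx_i^2-\sum_{j=1}^ly_j^2+\text{higher order terms}.$$

**Definition.** Let $B$ be closed (compact, without boundary), connected, smooth, $(k,l)$-hyperbolic, and let it separate $\mathbb RP^n$ into two components. A *domain $U$ bounded by $B$* is the closure of the component of $\mathbb RP^n\setminus B$ which at every point of $B$, in coordinates as above, lies on the side $z\ge\sum x_i^2-\sum y_j^2+\dots$.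

**Example.** Take $p=q=2$ and $h=|x||y|$. In the chart $x_1=1$ the quadric is the hyperboloid $z_1^2+z_2^2-x_2^2=1$. Near $z=(1,0)$, $x_2=0$, put $\zeta=1-z_1$. The set $|z|\le|x|$ becomes $z_1\le\sqrt{1+x_2^2-z_2^2}$, that is, $\zeta\ge\frac12(z_2^2-x_2^2)+\cdots$. So $k=l=1$, the fibre variable $z_2$ carries the plus sign, and the base variable $x_2$ carries the minus sign.

Let $C_1,C_2$ be the components of $\mathbb RP^n\setminus B$ and $U=\overline{C_1}$. Each local side at a point of $B$ lies in one component. The side $z<\dots$ lies in $C_2$. The side $z>\dots$ lies in $C_1$: if at some point of $B$ both sides lay in $C_2$, then, this being an open and closed condition along the connected $B$, it would hold everywhere on $B$ and $C_1$ would be open and closed in $\mathbb RP^n$. Hence $U=C_1\cup B$, and near points of $B$ the set $U$ coincides with the indicated side.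

**Swap remark (∗).** Put $U'=\overline{\mathbb RP^n\setminus U}=C_2\cup B$. Replacing $z$ by $-z$ shows that $U'$ is the domain of the same $B$ regarded as $(l,k)$-hyperbolic. Moreover $\mathbb RP^n\setminus U=C_2=\operatorname{int}U'$ and $\mathbb RP^n\setminus U'=C_1=\operatorname{int}U$. (If $k=l$, both $U$ and $U'$ satisfy the definition of a domain, and statements then concern a pair $(B,U)$.)

Two facts are taken as known.

**(a)** Let $Q$ be a nondegenerate symmetric bilinear form on $\mathbb R^{n+1}$ of signature $(k+1,l+1)$, positive definite on a $(k+1)$-dimensional $P_+$ and negative definite on an $(l+1)$-dimensional $N_-$. Then $\{Q(x,x)=0\}$ is smooth and $(k,l)$-hyperbolic, and it bounds the domain $\{Q(x,x)\le0\}$. This domain contains the $l$-dimensional $P(N_-)$, and its complement contains the $k$-dimensional $P(P_+)$.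

**(b)** A locally convex connected hypersurface in $\mathbb RP^n$ is the boundary of a domain, its locally convex side, and this domain does not intersect some hyperplane. This corresponds to $k=0$ or $l=0$.

The problem, stated as the Arnold Conjecture in A. Khovanskii, D. Novikov, "On affine hypersurfaces with everywhere nondegenerate Second Quadratic Form", arXiv:math/0203202 (2002), asks whether every hyperbolic hypersurface resembles a quadric in the following sense.

1. For any domain $U\subset\mathbb RP^n$ bounded by a connected smooth $(k,l)$-hyperbolic hypersurface $B$ there are a projective subspace $L_-$ of dimension $k$ not intersecting $U$ and a projective subspace $L_+$ of dimension $l$ contained in $U$.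
2. Moreover, $L_\pm$ can be chosen so that any projective line joining a point of $L_+$ and a point of $L_-$ intersects $B$ at exactly 2 points.

For the quadric $|z|=|x|$ one checks both by hand. With $p=l+1$, $q=k+1$ take $L_+=P(X)$, $L_-=P(Y)$. The line joining $[x:0]$ and $[0:y]$ consists of the points $[\alpha x:\beta y]$ and meets $B$ where $|\beta||y|=|\alpha||x|$, which is two points. In general, both statements are false.

**Theorem A.** For all $k,l\ge2$ (so $n=k+l+1\ge5$) there is a closed connected smooth $(k,l)$-hyperbolic hypersurface $B\subset\mathbb RP^n$, separating $\mathbb RP^n$ into two components, whose domain $U$ contains no $l$-dimensional projective subspace. Likewise there is one whose domain $U$ meets every $k$-dimensional projective subspace. So part 1 fails, and hence so does part 2. In these examples $B$ is joined to a quadric as in (a) by a smooth path of embedded hyperbolic hypersurfaces.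

**Theorem B.** For every $(k,l)$ with $\min(k,l)=1$ (in particular already for $n=3$, $k=l=1$) there is a closed connected separating $(k,l)$-hyperbolic $B$ whose domain violates part 2.

**Theorem C.** If $kl=0$, both parts are true.

Consequently part 2 holds for all hypersurfaces of type $(k,l)$ if and only if $kl=0$. Part 1 holds if $kl=0$ and fails for all $k,l\ge2$. For $\min(k,l)=1$ part 1 is not decided here.

## 3. The case $kl=0$: convex bodies in an affine chart

We prove Theorem C. It uses fact (b) and the Tietze–Nakajima theorem: a closed connected locally convex subset of $\mathbb R^n$ is convex.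

**The case $l=0$, $k=n-1$.** Here $U$ is the side $z\ge\sum x_i^2+\dots$, the locally convex side of $B$. By (b) it misses a hyperplane $L_-$, which has dimension $k$. In the affine space $\mathbb RP^n\setminus L_-$ the set $U$ is compact, and it is connected, being the closure of a connected set. It is locally convex: near a boundary point it is the region above the graph of a function with positive definite Hessian, and changing the affine chart preserves convexity of small sets, because projective maps send segments to segments as long as nothing goes to infinity. By Tietze–Nakajima, $U$ is convex. Let $L_+$ be a point of $\operatorname{int}U$. Since $U$ is a compact convex set with interior point $L_+$ and boundary $B$, every line through $L_+$ meets $B$ in exactly two points.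

**The case $k=0$, $l=n-1$.** Apply the first case to $U'=\overline{\mathbb RP^n\setminus U}$, using (∗). The hyperplane missing $U'$ lies in $\mathbb RP^n\setminus U'=\operatorname{int}U$ and serves as $L_+$, of dimension $l$. A point of $\operatorname{int}U'=\mathbb RP^n\setminus U$ serves as $L_-$, and lines through it meet $B$ exactly twice. $\blacksquare$

## 4. From $h$ to a hyperbolic hypersurface

From now until Section 10 we set $p=l+1$, $q=k+1$.

**Lemma 1.** Let $k,l\ge1$ and let $h$ satisfy (H). Then $B=\partial U$ is a closed connected smooth $(k,l)$-hyperbolic hypersurface separating $\mathbb RP^n$ into two components, and $U$ is the domain it bounds. $U$ contains an $l$-dimensional projective subspace if and only if there is a bilinear form $b$ with $b\le h$ on $(X\setminus0)\times(Y\setminus0)$.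

**Step 1: $h(x,\cdot)$ is a support function.** This makes $E_x$ accessible. By homogeneity $D_y^2h(x,y)y=0$, so $D_y^2h\ge0$ with kernel exactly $\mathbb Ry$. Hence $h(x,\cdot)$ is convex on segments missing $0$. Extended by $0$ at $0$ it is continuous, and since $q\ge2$ every segment is a limit of segments missing $0$. So it is sublinear, and it is the support function of the nonempty compact convex set $E_x$.

**Step 2: $E_x$ has interior points.** We need solid bodies. Otherwise $E_x$ lies in a hyperplane $\langle z,y_0\rangle=\text{const}$ with $y_0\neq 0$, so $h(x,y_0)+h(x,-y_0)=0$. Then $h(x,ty_0)=th(x,y_0)$ for all $t\in\mathbb R$, and sublinearity gives both $h(x,y+ty_0)\le h(x,y)+th(x,y_0)$ and $h(x,y)\le h(x,y+ty_0)-th(x,y_0)$. So $h(x,y+ty_0)$ is affine in $t$, which contradicts $D_y^2h(x,y)(y_0,y_0)>0$ for $y\nparallel y_0$.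

**Step 3: $y\mapsto\nabla_yh(x,y)$ is an injective immersion of $S^k$ onto $\partial E_x$.** This parametrizes the boundary. If $z\in E_x$ and $\langle z,y\rangle=h(x,y)$, then $h(x,\cdot)-\langle z,\cdot\rangle\ge0$ has a minimum at $y$, so $z=\nabla_yh(x,y)$. The face with outer normal $y$ is nonempty, so it is this single point. Every boundary point has an outer normal, so the map is onto $\partial E_x$. Its differential on $T_yS^k=y^\perp$ is $D_y^2h$, which is injective there.

For injectivity, suppose $z$ has unit normals $y\ne y'$. If $y'=-y$, then $h(x,y)+h(x,-y)=\langle z,y\rangle-\langle z,y\rangle=0$, so $E_x$ lies in a hyperplane, contradicting Step 2. Otherwise $y,y'$ are linearly independent. The convex function $h(x,\cdot)-\langle z,\cdot\rangle\ge0$ vanishes at $y$ and $y'$, hence on the segment $[y,y']$, so $D_y^2h(y'-y,y'-y)=0$ there. But no point of the segment is parallel to $y'-y$, so this second derivative is positive, a contradiction.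

**Step 4: the set $\{[x:z]:x\ne0,\ z\in\partial E_x\}$ is an embedded closed connected hypersurface.** The map $(x,y)\mapsto(x,\nabla_yh(x,y))$, $S^l\times S^k\to S^l\times Y$, is an injective immersion by Step 3. Its source is compact, so it is an embedding. Differentiating $h(-x,-y)=h(x,y)$ in $y$ gives $\nabla_yh(-x,-y)=-\nabla_yh(x,y)$, so the image is invariant under $-1$. The map $S^l\times Y\to\mathbb RP^n\setminus P(Y)$, $(x,z)\mapsto[x:z]$, is a double covering with deck transformation $-1$. So our set is an embedded closed hypersurface diffeomorphic to $(S^l\times S^k)/\pm1$, which is connected because $k,l\ge1$.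

**Step 5: it equals $\partial U$, and its complement has two components.** Put $V=\{[x:z]:x\ne0,\ z\in\operatorname{int}E_x\}$. By compactness of the sphere, $\operatorname{int}E_x=\{z:\langle z,y\rangle<h(x,y)\ \forall|y|=1\}$, and $\min_{|y|=1}(h(x,y)-\langle z,y\rangle)$ is continuous in $(x,z)$, so $V$ is open. $V$ is the image of an open subset of $S^l\times Y$ whose fibres over $S^l$ are nonempty and convex. A splitting of this subset into two disjoint nonempty open pieces would be a union of fibres and would project to a splitting of the connected $S^l$. So $V$ is connected. $U$ is the image of a closed bounded subset of $S^l\times Y$, hence compact, and $U=\overline V$ because a convex body is the closure of its interior. Points with $z\in\partial E_x$ are limits of points $[x:z']$ with $z'\notin E_x$. Hence $\partial U=\{[x:z]:z\in\partial E_x\}=B$.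

The set $\mathbb RP^n\setminus U$ is open and contains $P(Y)$. If $z\notin E_x$ and $e\in\operatorname{int}E_x$, then by convexity $e+\lambda(z-e)\notin E_x$ for $\lambda\ge1$. So the path $[x:e+\lambda(z-e)]$, $\lambda\in[1,\infty]$, stays outside $U$ and ends at $[0:z-e]\in P(Y)$. As $P(Y)$ is connected, so is $\mathbb RP^n\setminus U$. Thus $\mathbb RP^n\setminus B=V\sqcup(\mathbb RP^n\setminus U)$ has exactly two components.

**Step 6: the second quadratic form.** Here the two convexities produce the two signs. Let $|x_0|=|y_0|=1$, $z_0=\nabla_yh(x_0,y_0)$. Use the affine chart $(\xi,z)\leftrightarrow[x_0+\xi:z]$, $\xi\in x_0^\perp\cong\mathbb R^l$, and the affine function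
$$\zeta=h(x_0,y_0)+D_xh(x_0,y_0)\xi-\langle z,y_0\rangle .$$
By Step 4, near $(0,z_0)$ the hypersurface $B$ is parametrized by $(\xi,\eta)\in x_0^\perp\times y_0^\perp$ via $z=\nabla_yh(x_0+\xi,y_0+\eta)$. Put $f(\xi,\eta)=h(x_0+\xi,y_0+\eta)$. Since $\langle\nabla_yh(x,y),y\rangle=h(x,y)$, we get
$$\langle z,y_0\rangle=f-D_\eta f\cdot\eta .$$
Write $f_0,f_\xi,f_\eta,f_{\xi\xi},f_{\xi\eta},f_{\eta\eta}$ for value and derivatives at $0$. Then $f=f_0+f_\xi\xi+f_\eta\eta+\frac12f_{\xi\xi}(\xi,\xi)+f_{\xi\eta}(\xi,\eta)+\frac12f_{\eta\eta}(\eta,\eta)+O(3)$ and $D_\eta f\cdot\eta=f_\eta\eta+f_{\xi\eta}(\xi,\eta)+f_{\eta\eta}(\eta,\eta)+O(3)$. In the difference the terms $f_\eta\eta$ and the mixed terms cancel, so on $B$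
$$\zeta=\tfrac12D_y^2h(\eta,\eta)-\tfrac12D_x^2h(\xi,\xi)+O(3)$$
with Hessians at $(x_0,y_0)$. It remains to pass from the parameters $(\xi,\eta)$ to affine coordinates. Let $z'$ be the $y_0^\perp$-component of $z-z_0$. On $B$, $z'=(\text{linear in }\xi)+D_y^2h\,\eta+O(2)$, and $D_y^2h$ is invertible on $y_0^\perp$. So $(\xi,\eta)\mapsto(\xi,z')$ is a local diffeomorphism. In the affine coordinates $(\xi,z',\zeta)$, $B$ is the graph of a function of $(\xi,z')$ with vanishing 1-jet and nondegenerate quadratic part of signature $(k,l)$. A linear change of $(\xi,z')$ gives the normal form.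

**Step 7: $U$ is on the correct side.** We find a point of $V$ with $\zeta>0$ close to the given point of $B$. The function $\phi(y)=h(x_0,y)-\langle z_0,y\rangle$ is $\ge0$ on the unit sphere and vanishes only at $y_0$ by Step 3. Consider $\phi(y)+s\langle y_0,y\rangle$, $s>0$. It is positive where $\langle y_0,y\rangle>0$. On the compact set $\{\langle y_0,y\rangle\le0\}$ we have $\phi\ge\delta>0$, so it is positive there for $s<\delta$. Hence $z_0-sy_0\in\operatorname{int}E_{x_0}$ for small $s>0$. The points $\xi=0$, $z=z_0-sy_0$ have $z'=0$, $\zeta=s>0$. So the upper local side lies in $V$. The lower one lies outside $U$, because points of $B$ are limits of points outside $U$.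

**Step 8: subspaces.** Let $P(W)\subset U$, $\dim W=l+1=p$. As $U\cap P(Y)=\emptyset$, $W\cap Y=0$, so $W=\{(x,Ax)\}$ with $A:X\to Y$ linear and $Ax\in E_x$, i.e. $b(x,y):=\langle Ax,y\rangle\le h(x,y)$. Conversely, a bilinear $b\le h$ has the form $\langle Ax,y\rangle$, and then $\{[x:Ax]\}\subset U$. $\square$

## 5. Excluding a bilinear minorant by a relation among rank-one tensors

Any $h\ge0$ has the minorant $b=0$, so negative values are needed. They are enough when they are placed on points whose tensors cancel: if $c_i>0$, $\sum c_i\,x_i\otimes y_i=0$ and $b\le h$ is bilinear, then $0=\sum c_ib(x_i,y_i)\le\sum c_ih(x_i,y_i)$.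

How many terms must such a relation have? Let $h$ be continuous, even under $(x,y)\mapsto(-x,-y)$, and sublinear in each variable, and suppose there are at most three terms, with nonzero $x_i,y_i$. One term is impossible. If a relation with two or three terms vanishes, then all $x_i$ are parallel or all $y_i$ are parallel. For two terms this is clear. For three, $c_1x_1\otimes y_1+c_2x_2\otimes y_2=-c_3x_3\otimes y_3$ has rank one, so, say, $x_1\parallel x_2$, and comparing images $x_3\parallel x_1$. By evenness we may write $x_i=\lambda_ix$ with $\lambda_i>0$. Then $\sum c_i\lambda_iy_i=0$ and $\sum c_ih(x_i,y_i)=\sum h(x,c_i\lambda_iy_i)\ge h(x,0)=0$. The case of parallel $y_i$ is the same. So three terms never suffice; below we use six.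

The next lemma lets us work with functions that are merely continuous.

**Lemma 2.** Let $p,q\ge2$. Let $h:X\times Y\to\mathbb R$ be continuous, sublinear in each variable, $h(-x,-y)=h(x,y)$. Suppose there are $c_i>0$ and nonzero $x_i,y_i$ with $\sum c_i\,x_i\otimes y_i=0$ and $\sum c_ih(x_i,y_i)<0$. Then there is $\tilde h$ satisfying (H) without a bilinear minorant.

**Step 1: define the smoothing.** Averaging over rotations keeps separate sublinearity. Let $\psi_\varepsilon,\psi_\varepsilon'$ be smooth probability densities on $SO(p),SO(q)$ with supports shrinking to the identity, and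
$$h_\varepsilon(x,y)=\iint h(ax,a'y)\,\psi_\varepsilon(a)\psi'_\varepsilon(a')\,da\,da'+\varepsilon|x||y| .$$
It is even and sublinear in each variable.

**Step 2: smoothness.** Fix unit vectors $x^0,y^0$. Substituting $c=ab$, $c'=a'b'$ (Haar measure is invariant),
$$\iint h(abx^0,a'b'y^0)\psi_\varepsilon(a)\psi'_\varepsilon(a')\,da\,da'=\iint h(cx^0,c'y^0)\psi_\varepsilon(cb^{-1})\psi'_\varepsilon(c'b'^{-1})\,dc\,dc',$$
which is smooth in $(b,b')$. The maps $b\mapsto bx^0$, $b'\mapsto b'y^0$ are surjective submersions onto the spheres, so the integral is a smooth function on the product of spheres. By homogeneity $h_\varepsilon$ is smooth for $x,y\ne0$.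

**Step 3: strictness and the relation.** The integral has nonnegative Hessians in $x$ and in $y$, and $\varepsilon|x||y|$ makes them positive on $x^\perp$ and $y^\perp$. So $h_\varepsilon$ satisfies (H). As $h$ is uniformly continuous on products of spheres, $h_\varepsilon\to h$ uniformly there, so $\sum c_ih_\varepsilon(x_i,y_i)<0$ for small $\varepsilon$. By the inequality at the start of the section, $h_\varepsilon$ has no bilinear minorant. Take $\tilde h=h_\varepsilon$. $\square$

So Theorem A reduces to constructing $h$ as in Lemma 2 for all $p,q\ge3$. From here to the end of Section 9, $p,q\ge3$.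

## 6. Six rank-one matrices with sum zero

Let $J$ be the all-ones $3\times3$ matrix, $\mathbf 1=(1,1,1)$, $g=I+J$. Since $J^2=3J$, $g^{-1}=I-\frac14J$. Identify $x\otimes y\in\mathbb R^3\otimes\mathbb R^3$ with $xy^T$. For $i,j=1,2,3$ put
$$a_i=b_i=e_i,\qquad a_{3+j}=ge_j=e_j+\mathbf 1,\qquad b_{3+j}=-g^{-T}e_j=\tfrac14\mathbf 1-e_j .$$
Then $a_{3+j}b_{3+j}^T=-gE_{jj}g^{-1}$, so $\sum_{i=1}^6a_i\otimes b_i=I-gIg^{-1}=0$. Embed the two copies of $\mathbb R^3$ in $X$ and $Y$ as coordinate subspaces, and put $x_i=a_i/|a_i|$, $y_i=b_i/|b_i|$, $c_i=|a_i||b_i|$. Then $\sum c_i\,x_i\otimes y_i=0$. Let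
$$S=\operatorname{span}\{x_i\otimes y_i\}=\{D+gD'g^{-1}:D,D'\text{ diagonal}\}.$$

The relation alone is not enough. We want $h$ negative at the six pairs and convex elsewhere, so the six pairs must be isolated from each other in a strong sense. The three properties below say: the vectors are in general position; $S$ contains no further rank-one tensors; and $S$ is not tangent to the rank-one tensors at $x_i\otimes y_i$, except along the line itself.

**Lemma 3.**

* (C1) Any three of the $x_i$ are linearly independent, and likewise any three of the $y_i$.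
* (C2) If $0\ne x\otimes y\in S$, then for some $i$: $x\in\mathbb Rx_i$, $y\in\mathbb Ry_i$.
* (C3) If $u\otimes y_i+x_i\otimes w\in S$, then $u\in\mathbb Rx_i$, $w\in\mathbb Ry_i$.

**What is used about $g$.** The entries of $g$ are $2$ and $1$, those of $g^{-1}$ are $\frac34$ and $-\frac14$; all are nonzero. The matrices of inverse entries are $(1/g_{ij})=J-\frac12I$, with eigenvalues $\frac52,-\frac12,-\frac12$, and $(1/(g^{-1})_{ij})=-4J+\frac{16}3I$, with eigenvalues $-\frac{20}3,\frac{16}3,\frac{16}3$. Both are invertible. Also $g$ and $g^{-1}$ commute with permutation matrices.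

**Proof of (C1).** We compute all $3\times3$ determinants. For $i\ne j$, $\det(e_i,e_j,ge_m)$ is $\pm$ an entry of $g$. For $j\ne m$, $\det(e_i,ge_j,ge_m)=\det g\cdot\det(g^{-1}e_i,e_j,e_m)$ is $\pm\det g$ times an entry of $g^{-1}$. The remaining ones are $1$ and $\det g=4$. None vanishes. For the $b_i$ the same argument works with the symmetric matrix $g^{-1}$ in place of $g$ (signs do not matter).

**Proof of (C2).** The idea is to multiply by $g$, so that the condition becomes entrywise. Since $x\otimes y\in\mathbb R^3\otimes\mathbb R^3$ is nonzero, $x=\alpha$ and $y=\beta$ lie in $\mathbb R^3$. Write $\alpha\beta^T=D_0+gD'g^{-1}$, $d=-\operatorname{diag}D_0$, $\mu=\operatorname{diag}D'$, $\gamma=g^T\beta\ne0$. Multiplying by $g$ on the right,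
$$(\mu_j-d_i)\,g_{ij}=\alpha_i\gamma_j. \tag{1}$$
If all $\alpha_i,\gamma_j$ are nonzero, then $1/g_{ij}=(\mu_j-d_i)/(\alpha_i\gamma_j)=\frac1{\alpha_i}\cdot\frac{\mu_j}{\gamma_j}-\frac{d_i}{\alpha_i}\cdot\frac1{\gamma_j}$ has rank at most $2$, a contradiction. If $\alpha_{i_0}=0$, then $\mu_j=d_{i_0}$ for all $j$, so $D'$ is scalar and $\alpha\beta^T$ is diagonal of rank one, a multiple of some $E_{ii}$; so $\alpha,\beta\in\mathbb Re_i$. If $\gamma_{j_0}=0$, then $d_i=\mu_{j_0}$ for all $i$, so $D_0$ is scalar and $\alpha\beta^T=g(\text{diagonal})g^{-1}$ of rank one is a multiple of some $gE_{jj}g^{-1}$; so $\alpha\in\mathbb Rge_j$, $\beta\in\mathbb Rg^{-T}e_j$.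

**Proof of (C3).** Components of $u,w$ orthogonal to $\mathbb R^3$ vanish, since $S\subset\mathbb R^3\otimes\mathbb R^3$. First let $i\le3$. Conjugation by permutation matrices preserves $S$, so we may take $x_i=y_i=e_1$. Let $Z=ue_1^T+e_1w^T=D_0+gD'g^{-1}$ with $d,\mu$ as before. Multiply by $g$ on the right. Rows $i=2,3$ do not see $w$ and read $(\mu_j-d_i)g_{ij}=u_ig_{1j}$, i.e. $\mu_j=d_i+u_ig_{1j}/g_{ij}$. Subtract the two expressions for $\mu_j$ and divide by $g_{1j}$:
$$(d_3-d_2)\frac1{g_{1j}}-u_2\frac1{g_{2j}}+u_3\frac1{g_{3j}}=0\qquad\text{for all }j .$$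
This is a linear relation among the rows of the invertible matrix $(1/g_{ij})$, so $u_2=u_3=0$. Then $\mu_j=d_2$ for all $j$, $D'$ is scalar, $Z$ is diagonal, and its first row gives $w_2=w_3=0$.

For $i=3+j$ apply $M\mapsto g^{-1}Mg$, which sends $\alpha\beta^T$ to $(g^{-1}\alpha)(g^T\beta)^T$. It maps $S$ to $\{D'+g^{-1}Dg\}$, the space $S$ with $g^{-1}$ in place of $g$, and sends $x_i\otimes y_i$ to a multiple of $e_j\otimes e_j$. The argument used only properties shared by $g^{-1}$, so $g^{-1}u\in\mathbb Re_j$ and $g^Tw\in\mathbb Re_j$, i.e. $u\in\mathbb Rx_i$, $w\in\mathbb Ry_i$. $\square$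

## 7. Why a bump function fails

Let $\pi$ be the orthogonal projection of $X\otimes Y$ onto $S^\perp$, and
$$N(x,y)=|\pi(x\otimes y)| .$$
It is convex in each variable, and by (C2), for $x,y\ne0$, it vanishes only when $x\in\mathbb Rx_i$, $y\in\mathbb Ry_i$ for some $i$. So a large multiple $KN$ should pay for a modification near the six pairs. Write
$$x=t_ix_i+u_i,\quad u_i\perp x_i,\qquad y=s_iy_i+w_i,\quad w_i\perp y_i ,$$
so $t_i,u_i$ are linear in $x$ and $s_i,w_i$ are linear in $y$. By (C1) we can fix $0<r<\frac18$ with $|u_i(x_j)|,|w_i(y_j)|\ge8r$ for all $i\ne j$. Let $\chi:[0,\infty]\to[0,1]$ be smooth, $\chi=1$ on $[0,1]$, $\chi=0$ on $[2,\infty]$, and for $x,y\neq 0$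
$$\sigma_i(x)=\chi\Big(\frac{|u_i|}{r|x|}\Big),\qquad\rho_i(y)=\chi\Big(\frac{|w_i|}{r|y|}\Big).$$
The natural first attempt is
$$h_0=KN+|x||y|-2\sum_i t_is_i\,\sigma_i\rho_i ,$$
with value $1-2=-1$ at each $(x_i,y_i)$. **It is not convex in $x$, for any $K$.** Put $y=y_i$. Choose a unit vector $\hat u\perp x_i$ and look at the half-plane of $x=\alpha x_i+\beta\hat u$, $\beta>0$. Since $\pi(x_i\otimes y_i)=0$, $N(x,y_i)=\beta|\pi(\hat u\otimes y_i)|$ is *linear* there. Also $\rho_i(y_i)=s_i(y_i)=1$ and $\rho_j(y_i)=0$ for $j\ne i$. So convexity of $h_0(\cdot,y_i)$ on the half-plane would mean convexity of $m(x)=|x|-2t_i\sigma_i(x)$. Let $x(\theta)=\cos\theta\,x_i+\sin\theta\,\hat u$, and let $\theta_1,\theta_2\in(0,\frac\pi2)$ with $\sin\theta_1=r$, $\sin\theta_2=2r$. As $\chi(2)=\chi'(2)=0$, at $x(\theta_2)$ the function $m$ has the same value and gradient as $|x|$, so convexity would give $m(x(\theta_1))\ge\langle x(\theta_2),x(\theta_1)\rangle=\cos(\theta_2-\theta_1)>0$. But $m(x(\theta_1))=1-2\cos\theta_1<0$.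

The diagnosis tells us what to do. At $y=y_i$ the function $KN$ has no curvature in the planes through $x_i$. It can pay only for functions of $u_i$ alone. So for $y$ near $y_i$ the modification, as a function of $x$, should be (up to small errors) *linear in $x$ plus a function of $u_i$*, for **all** $x$ and not only near $x_i$. Symmetrically, for $x$ near $x_j$ it should be linear in $y$ plus a function of $w_j$, for all $y$. These demands meet where $y$ is near $y_i$ and $x$ is near $x_j$, $j\ne i$. There the term $-2t_js_j\sigma_j(x)$ coming from $x_j$ is, in $x$, exactly a bump as above, with factor $s_j(y)\approx s_j(y_i)$, which need not vanish. But we are free to replace $s_j$ by $s_j+A_j'(w_j)$ with any 1-homogeneous function $A_j'$ of $w_j$, and we choose it so that $s_j+A'_j(w_j)$ vanishes at $y=y_i$. Finally, $A_i(u_i)$ has a kink at $u_i=0$, so near $(x_i,y_i)$ it must be switched off at a suitable scale. The scale turns out to be $|u_i||y|\approx|w_i||x|$.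

## 8. The corrected function

**The functions $A_i$, $A_i'$.** By (C1), for fixed $i$ the five vectors $u_i(x_j)$, $j\ne i$, are nonzero and pairwise non-proportional, so the ten points $\pm u_i(x_j)/|u_i(x_j)|$ of the unit sphere of $x_i^\perp$ are distinct. (Here $\dim x_i^\perp=p-1\ge2$ is needed.) Adding bump functions near these points, with opposite values at antipodal points, and extending 1-homogeneously, we get $A_i:x_i^\perp\to\mathbb R$, odd, 1-homogeneous, smooth off $0$, with
$$A_i(u_i(x_j))=-t_i(x_j)\qquad(j\ne i).$$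
Similarly choose $A_i':y_i^\perp\to\mathbb R$, odd, 1-homogeneous, smooth off $0$, with $A_i'(w_i(y_j))=-s_i(y_j)$ for $j\ne i$.

**The function $h$.** Let $\kappa:[0,\infty]\to[0,1]$ be smooth, $\kappa=0$ on $[0,1]$, $\kappa=1$ on $[2,\infty]$, and $\zeta(\alpha,\beta)=\kappa(\alpha/\beta)$ for $\alpha,\beta\ge0$ not both $0$, with $\alpha/0=\infty$. For $x,y\ne0$ put
$$o_i=-2\Big[t_is_i(\rho_i+\sigma_i-\rho_i\sigma_i)+A_i(u_i)\,s_i\,\rho_i\,\zeta(|u_i||y|,|w_i||x|)+A_i'(w_i)\,t_i\,\sigma_i\,\zeta(|w_i||x|,|u_i||y|)\Big],$$
where a term is $0$ if its factor $A_i$ or $A_i'$ vanishes, and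
$$h(x,y)=K\,N(x,y)+|x||y|+\sum_{i=1}^6o_i(x,y),\qquad h=0\text{ if }x=0\text{ or }y=0 .$$

**Elementary properties.** $h$ is 1-homogeneous in each variable, because $\sigma_i,\rho_i,\zeta$ are unchanged when $x$ or $y$ is rescaled. It satisfies $h(-x,-y)=h(x,y)$ because $A_i,A_i'$ are odd. It is continuous: for $x,y\ne0$ the only doubtful points are those with $u_i=w_i=0$, and there $|A_i(u_i)|\le C|u_i|$, $|A_i'(w_i)|\le C|w_i|$ suffice. At $x=0$ or $y=0$ use $|h|\le C|x||y|$. At $(x_i,y_i)$ we have $N=0$ and $o_i=-2$. For $j\ne i$, $\rho_j(y_i)=\sigma_j(x_i)=0$ because $|w_j(y_i)|,|u_j(x_i)|\ge8r$, so $o_j=0$. Hence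
$$h(x_i,y_i)=-1,\qquad\sum c_ih(x_i,y_i)=-\sum c_i<0 .$$

As a check that the defect of Section 7 is gone, put $y=y_i$. Then $w_i=0$, $\rho_i=1$, and for $j\ne i$ we have $\rho_j=0$, while wherever $\sigma_j(x)\ne0$ we have $|w_j(y_i)||x|/|u_j|\ge 8r/2r\ge 2$, so that $o_j=-2t_j\sigma_j\,(s_j(y_i)+A_j'(w_j(y_i)))=0$. So $h(x,y_i)=K|\pi(u_i\otimes y_i)|+|x|-2t_i-2A_i(u_i)$: a linear function, plus $|x|$, plus a function of $u_i$ alone. The proposition below makes this quantitative near $y_i$.

## 9. Convexity in each variable

**Proposition 4.** For $K$ large, $h$ is convex in $x$ for each $y$ and convex in $y$ for each $x$.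

The construction and (C1)–(C3) are symmetric under exchange of the roles of $x$ and $y$, so we prove convexity in $x$; at the end take the larger of the two values of $K$.

**Step 1: reduction to a Hessian inequality.** By continuity and homogeneity it suffices to treat $|y|=1$, $y\notin\bigcup\mathbb Ry_i$: such directions are dense, and pointwise limits of convex functions are convex. Then all $w_i\ne0$, and $h(\cdot,y)$ is $C^2$ off $0$, for these reasons. The linear map $T_yx:=\pi(x\otimes y)$ satisfies $T_yx\ne0$ for $x\ne0$ by (C2), so $N=|T_yx|$ is smooth. The function $A_i(u_i)\zeta(|u_i|,|w_i||x|)$ vanishes for $|u_i|\le|w_i||x|$, so the kink of $A_i$ is not seen. We have $\zeta(|w_i||x|,|u_i|)=1$ for $|u_i|\le|w_i||x|/2$, and $\sigma_i=1$ for $|u_i|\le r|x|$, so these are smooth at $u_i=0$.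

A continuous function on $X$ that is $C^2$ off the origin with nonnegative Hessian is convex on segments missing $0$, and by continuity, as $\dim X\ge2$, convex. By homogeneity $D_x^2h(x,y)x=0$ and the Hessian is homogeneous of degree $-1$ in $x$. So it suffices to show $D_x^2h(v,v)\ge0$ for $|x|=|v|=1$, $v\perp x$. For such $x,v$,
$$D_x^2N(v,v)=\frac{|T_yv|^2}{|T_yx|}-\frac{\langle T_yx,T_yv\rangle^2}{|T_yx|^3}=\frac{|T_yx\wedge T_yv|^2}{|T_yx|^3},\qquad D_x^2(|x||y|)(v,v)=1 .$$
Let $o=\sum o_i$. Let $0<r_1\le r$ be a number chosen in Step 5, independently of $K$, and $\Omega_i=\{y\in S^k:|w_i(y)|<r_1\}$.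

**Step 2: $y$ away from all $\pm y_i$.** Here compactness is enough. For $y\notin\bigcup\Omega_i$ the map $T_y$ is injective by (C2), and $x,v$ are linearly independent, so $D_x^2N(v,v)>0$. As $(x,v,y)$ ranges over a compact set, $D_x^2N(v,v)\ge c_0>0$. Since all $w_i\ne0$, $o$ is jointly smooth near the compact set of these $(x,y)$, so $|D_x^2o(v,v)|\le C_0$. Hence $K\ge C_0/c_0$ suffices.

From now on $y\in\Omega_i$ and $\varphi:=|w_i(y)|\in(0,r_1)$. Since $h(x,-y)=h(-x,y)$, we may assume $s_i(y)>0$. Drop the index $i$ in $t,u,s,w,\sigma$. The letters $C,C_1,c_1,c_2,m$ denote positive constants independent of $K,x,y,v$.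

**Step 3: the form of $o$ near $y_i$.** We check that the modification is as designed in Section 7. First, $\rho_i(y)=1$ as $\varphi<r$. Next, $|y-y_i|^2=2-2s\le2(1-s^2)=2\varphi^2$, so for $j\ne i$ we have $|w_j(y)|\ge8r-\sqrt2\,r\ge6r$ and $\rho_j(y)=0$. Where $\sigma_j(x)\ne0$ we have $|u_j|\le2r|x|$, hence $|w_j||x|/|u_j|\ge3$ and $\zeta(|w_j||x|,|u_j|)=1$. Thus for all $x\ne0$
$$o=-2\big[ts+s\,A_i(u)\,\zeta(|u|,\varphi|x|)+A_i'(w)\,t\,\sigma\,\zeta(\varphi|x|,|u|)\big]-2\sum_{j\ne i}t_j\sigma_j(x)\,g_j(y),\qquad g_j(y)=s_j+A_j'(w_j).$$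
By the choice of $A_j'$, $g_j(y_i)=0$. On the ball of radius $2r$ about $y_i$ in $Y$ we have $|w_j|\ge6r$, so $g_j$ is smooth there, and therefore $|g_j(y)|\le C|y-y_i|\le C\varphi$.

**Step 4: upper bounds for $|D_x^2o(v,v)|$ at $|x|=1$.** This measures what has to be paid for. Write $v=t'x_i+v'$ with $v'\perp x_i$, and let $v_\perp$ be the component of $v'$ orthogonal to $u$ (all of $v'$ if $u=0$), so $|u\wedge v'|=|u||v_\perp|$.

* The term $ts$ is linear in $x$ and contributes $0$.
* The term $A_i(u)\,\kappa(|u|/(\varphi|x|))$ is $0$ for $|u|\le\varphi|x|$. For $\varphi\le|u|\le2\varphi$ the function $|u|/(\varphi|x|)$ has first and second derivatives $O(1/\varphi)$ and $O(1/\varphi^2)$ (because $D^2|u|=O(1/|u|)$), hence so does $\kappa$ of it. Also $A_i=O(\varphi)$, $DA_i=O(1)$, $D^2A_i=O(1/\varphi)$. By the product rule the second derivative is $O(1/\varphi)$. For $|u|>2\varphi$ the term equals $A_i(u)$ near the point. By 1-homogeneity $D^2A_i(u)u=0$ and $D^2A_i=O(1/|u|)$, so $|D^2A_i(u)(v',v')|=|D^2A_i(u)(v_\perp,v_\perp)|\le C|v_\perp|^2/|u|$.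
* The term $A_i'(w)\,t\,\sigma\,\kappa(\varphi|x|/|u|)$ vanishes for $|u|\ge\varphi|x|$. For $|u|\le\varphi|x|<r|x|$ we have $\sigma=1$. It is linear in $x$ for $|u|\le\varphi|x|/2$. For $\varphi/2\le|u|\le\varphi$ the function $\varphi|x|/|u|$ has first and second derivatives $O(1/\varphi)$ and $O(1/\varphi^2)$, while $A_i'(w)=O(\varphi)$ does not depend on $x$. So the second derivative is $O(\varphi)\,O(\varphi^{-2})=O(1/\varphi)$.
* The last sum contributes $O(\varphi)$, since $t_j\sigma_j$ is smooth on the unit sphere and $g_j=O(\varphi)$.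

Hence, as $\varphi<1$,
$$|D_x^2o(v,v)|\le\begin{cases}C_1/\varphi,&|u|\le2\varphi,\\ C_1\big(|v_\perp|^2/|u|+\varphi\big),&|u|>2\varphi.\end{cases}\tag{2}$$

**Step 5: a lower bound for $D_x^2N$.** This is where (C3) enters. Write $y=sy_i+\varphi\hat w$, $|\hat w|=1$, $\hat w\perp y_i$. Since $\pi(x_i\otimes y_i)=0$, $T_yx=M(\varphi t,u)$ with
$$M(\tau,u)=\tau\,\pi(x_i\otimes\hat w)+\pi(u\otimes y),\qquad M:\mathbb R\times x_i^\perp\to S^\perp .$$
So the degeneration of $T_y$ as $\varphi\to0$ consists only in the factor $\varphi$ in front of $t$, provided $M$ stays injective. For $\varphi=0$, i.e. $y=y_i$, it is injective: if $\tau x_i\otimes\hat w+u\otimes y_i\in S$, then by (C3) $u\in\mathbb Rx_i\cap x_i^\perp=0$ and $\tau\hat w\in\mathbb Ry_i\cap y_i^\perp=0$. By compactness over $\hat w$ and continuity in $\varphi$, if $r_1$ is small enough (we also require $r_1^2\le\frac12$), there is $m>0$ with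
$$m|(\tau,u)|\le|M(\tau,u)|\le m^{-1}|(\tau,u)|\qquad\text{for all }\varphi\le r_1\text{ and all }\hat w .$$
This fixes $r_1$ (take the smallest over $i$ and over the two roles of the variables). Consequently $|T_yx|^2\le m^{-2}(\varphi^2+|u|^2)$. Also $|Ma\wedge Mb|\ge m^2|a\wedge b|$, because $M$ multiplies area in the plane of $a,b$ by the product of the two singular values of its restriction to this plane, both at least $m$. With $a=(\varphi t,u)$, $b=(\varphi t',v')$,
$$|T_yx\wedge T_yv|^2\ge m^4\big(\varphi^2|tv'-t'u|^2+|u\wedge v'|^2\big).$$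
Since $1=|x\wedge v|^2=|tv'-t'u|^2+|u\wedge v'|^2$, the bracket equals $\varphi^2+(1-\varphi^2)|u\wedge v'|^2\ge\frac12(\varphi^2+|u\wedge v'|^2)$. Therefore
$$D_x^2N(v,v)\ge c_1\,\frac{\varphi^2+|u|^2|v_\perp|^2}{(\varphi^2+|u|^2)^{3/2}} .$$
If $|u|\le2\varphi$, the denominator is at most $(5\varphi^2)^{3/2}$. If $|u|>2\varphi$, it is at most $(\frac54)^{3/2}|u|^3$, and $|u|\le1$. So
$$D_x^2N(v,v)\ge\begin{cases}c_2/\varphi,&|u|\le2\varphi,\\ c_2\big(\varphi^2+|v_\perp|^2/|u|\big),&|u|>2\varphi.\end{cases}\tag{3}$$

**Step 6: comparison.** If $|u|\le2\varphi$, then by (2) and (3) $D_x^2h(v,v)\ge(Kc_2-C_1)/\varphi+1>0$ when $Kc_2\ge C_1$. If $|u|>2\varphi$,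
$$D_x^2h(v,v)\ge(Kc_2-C_1)\frac{|v_\perp|^2}{|u|}+\big(Kc_2\varphi^2-C_1\varphi+1\big)\ge0$$
once $Kc_2\ge C_1$ and $4Kc_2\ge C_1^2$, the latter making the discriminant of the quadratic in $\varphi$ nonpositive. The constant $1$ here is the contribution of $|x||y|$; it absorbs the error $C_1\varphi$. There are finitely many indices $i$, so one $K$ serves all. $\square$

## 10. Hypersurfaces without the expected subspaces

**Proof of Theorem A.** For every $p,q\ge3$, i.e. $k,l\ge2$, Proposition 4 and the properties in Section 8 show that $h$ satisfies the hypotheses of Lemma 2. Lemma 2 gives $\tilde h$ satisfying (H) without a bilinear minorant, and Lemma 1 turns it into a $(k,l)$-hyperbolic $B$ whose domain contains no $l$-dimensional projective subspace.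

For the second statement, apply this with $(k,l)$ interchanged. We get an $(l,k)$-hyperbolic $B$ whose domain $V$ contains no $k$-dimensional projective subspace. By (∗), $U=\overline{\mathbb RP^n\setminus V}$ is the domain of $B$ as a $(k,l)$-hyperbolic hypersurface, and $\mathbb RP^n\setminus U=\operatorname{int}V$ contains no $k$-dimensional subspace. So every $k$-dimensional subspace meets $U$. In either case part 1 fails, and part 2, which presupposes the subspaces of part 1, fails too.

Finally, for $\tau\in[0,1]$ the function $h_\tau=(1-\tau)\tilde h+\tau|x||y|$ satisfies (H), since (H) is preserved by convex combinations. By Lemma 1 the embeddings $(x,y)\mapsto(x,\nabla_yh_\tau(x,y))$, which depend smoothly on $\tau$, give a smooth path of embedded hyperbolic hypersurfaces from $B$ to the quadric $|z|=|x|$. $\blacksquare$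

The six tensors are not available when $\min(k,l)=1$: then $p=2$ or $q=2$, and no three of the $x_i$ (or of the $y_i$) can be independent, as (C1) demands. For these types we use a different construction, which attacks only part 2.

## 11. Circle bundles over a planar region

View $\mathbb R^4$ as $\mathbb C^2$. For $z\ne0$ let $\mathsf h(z)=z_2/z_1\in\mathbb CP^1$. The fibres of the induced map $\mathbb RP^3\to\mathbb CP^1$ (the Hopf fibres) are the projective lines $P(\mathbb C(1,d))$ and $P(\mathbb C(0,1))$. The union of the fibres over the round disc $|w|\le1$ is $\{|z_2|^2-|z_1|^2\le0\}$, the domain of a quadric. Take $L_+,L_-$ to be the fibres over $0$ and $\infty$. A line joining them consists of points $[(\alpha p,\beta q)]$ with $p,q\in\mathbb C\setminus0$, $\alpha,\beta\in\mathbb R$. Its image $w=\beta q/(\alpha p)$ runs through a straight line through $0$ and meets the unit circle twice.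

In general, a real projective line that is not contained in a fibre maps to a circle or straight line in $\mathbb CP^1$, by a Möbius map. So if we replace the round disc by a region $D$ in which some points cannot be joined by circular arcs, part 2 is in danger. We must make sure that the hypersurface over $\partial D$ remains hyperbolic.

**Lemma 5.** Let $\Phi$ be homogeneous of degree 2 and smooth near $P\in\mathbb R^{n+1}\setminus0$, $\Phi(P)=0$, and let $H=D^2\Phi(P)$ be nondegenerate of signature $(k+1,l+1)$. Then near $[P]$, $\{\Phi=0\}$ is a smooth $(k,l)$-hyperbolic hypersurface, and $\{\Phi\le0\}$ is the side of a domain bounded by it.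

**Proof.** We choose a chart adapted to $H$. By homogeneity $H(P,\cdot)=d\Phi(P)$ and $H(P,P)=2\Phi(P)=0$. Choose $R$ with $H(P,R)=1$ and put $P'=R-\frac12H(R,R)P$. Then $H(P,P')=1$, $H(P',P')=0$. Let $E$ be the $H$-orthogonal complement of $\{P,P'\}$. The plane of $P,P'$ has signature $(1,1)$, so $H$ has signature $(k,l)$ on $E$. In the affine chart $P-\zeta P'+e$, $e\in E$, Taylor's formula gives
$$\Phi=H(P,-\zeta P'+e)+\tfrac12H(-\zeta P'+e,-\zeta P'+e)+O(3)=-\zeta+\tfrac12H(e,e)+O(3).$$
By the implicit function theorem, and since $\Phi$ decreases in $\zeta$, locally $\{\Phi\le0\}=\{\zeta\ge\frac12H(e,e)+O(|e|^3)\}$. $\square$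

**The planar region.** Let $0<\varepsilon\le1$. For $w=a+ib\in\mathbb C$ put $\beta(a)=a^3/4$, $c=b-\beta(a)$,
$$\Gamma(w)=\varepsilon^2(1-a^2)-c^2,\qquad D=D_\varepsilon=\{\Gamma\ge0\}.$$
In coordinates $(a,c)$ this is a solid ellipse: $D$ is a thin ellipse bent along the cubic $b=a^3/4$. So $D$ is a closed disc with $\operatorname{int}D=\{\Gamma>0\}$. On $\partial D$, $\nabla\Gamma\ne0$: $\Gamma_b=-2c$, and if $c=0$ then $a=\pm1$ and $\Gamma_a=\mp2\varepsilon^2$.

**Lemma 6.** On $\operatorname{int}D$ the form $-\frac12D^2\Gamma+\frac{|\nabla\Gamma|^2}{4\Gamma}I$ is positive definite.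

(Lemma 7 will show that this is exactly the condition needed for hyperbolicity.)

**Proof.** Since $c_a=-\beta'$, $c_b=1$,
$$-\tfrac12D^2\Gamma=\begin{pmatrix}\varepsilon^2+\beta'^2-c\beta''&-\beta'\\-\beta'&1\end{pmatrix}.$$
As $0<\Gamma\le\varepsilon^2$ and $\Gamma_b=-2c$, we have $\frac{|\nabla\Gamma|^2}{4\Gamma}\ge\frac{c^2}{\varepsilon^2}$. So the form is at least
$$\begin{pmatrix}\beta'^2&-\beta'\\-\beta'&1\end{pmatrix}+\begin{pmatrix}\varepsilon^2-c\beta''+c^2/\varepsilon^2&0\\0&c^2/\varepsilon^2\end{pmatrix}.$$
On $D$, $|a|\le1$ and $|\beta''|=\frac32|a|\le\frac32$, so if $c\ne0$ then $|c\beta''|<2|c|\le\varepsilon^2+c^2/\varepsilon^2$. Hence the $(1,1)$ entry of the diagonal matrix is positive (it is $\varepsilon^2$ if $c=0$). Both matrices are positive semidefinite. A null vector $\eta$ of the sum has $\eta_1=0$ and $\beta'\eta_1-\eta_2=0$, so $\eta=0$. $\square$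

**The function $F$.** We turn $\Gamma$ into a function on $\mathbb C^2$. Note $0\in\operatorname{int}D$ and $\Gamma<0$ off $D$. Let $\lambda$ be a smooth compactly supported cutoff with values in $[0,1]$, equal to $1$ near $D$, and $\tilde\Gamma=\lambda\Gamma-(1-\lambda)|w|^2$. Then $\tilde\Gamma=\Gamma$ near $D$, $\tilde\Gamma<0$ off $D$ (both terms are $\le0$ there and they do not vanish together), and $\tilde\Gamma=-|w|^2$ for large $|w|$. Define
$$F(z_1,z_2)=-|z_1|^2\,\tilde\Gamma(z_2/z_1),\qquad F(0,z_2)=|z_2|^2 .$$
$F$ is smooth off $0$, because near $z_1=0$, $z_2\ne0$ it equals $|z_2|^2$. For $\lambda\in\mathbb C$, $F(\lambda z)=|\lambda|^2F(z)$. For $z\ne0$: $F(z)\le0\iff\mathsf h(z)\in D$, and $F(z)<0\iff\mathsf h(z)\in\operatorname{int}D$.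

**Lemma 7.** $D^2F(z)$ has signature $(2,2)$ whenever $z\ne0$, $F(z)\le0$.

**Proof.** Multiplication by a complex scalar changes $F$ by a positive factor, so we may take $z=(1,w_0)$, $w_0\in D$. Put $G=-\tilde\Gamma$ and $DG(w_0)\eta=\operatorname{Re}(\mathsf g\eta)$, so $|\mathsf g|=|\nabla\Gamma(w_0)|$. Perturb $z$ to $(1+\mu,w_0+\omega)$ and use $\eta=\omega-w_0\mu$ instead of $\omega$. Then
$$\frac{w_0+\omega}{1+\mu}=w_0+\frac{\eta}{1+\mu}=w_0+\eta-\eta\mu+O(3).$$
The second-order part of $F(1+\mu,w_0+\omega)=|1+\mu|^2\,G(w_0+\eta-\eta\mu+\cdots)$ is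
$$G|\mu|^2+2\operatorname{Re}\mu\operatorname{Re}(\mathsf g\eta)-\operatorname{Re}(\mathsf g\eta\mu)+\tfrac12D^2G(\eta,\eta)=G|\mu|^2+\operatorname{Re}(\mathsf g\eta\bar\mu)+\tfrac12D^2G(\eta,\eta),$$
because $2\operatorname{Re}\mu\operatorname{Re}(\mathsf g\eta)=\operatorname{Re}(\mathsf g\eta\mu)+\operatorname{Re}(\mathsf g\eta\bar\mu)$.

If $G=-\Gamma(w_0)<0$, complete the square: the form equals
$$-\Gamma\Big|\mu-\frac{\mathsf g\eta}{2\Gamma}\Big|^2+\frac{|\mathsf g|^2|\eta|^2}{4\Gamma}-\tfrac12D^2\Gamma(\eta,\eta),$$
which has signature $(2,2)$ by Lemma 6. If $G=0$, then $w_0\in\partial D$ and $\mathsf g\ne0$. The form $\operatorname{Re}(\mathsf g\eta\bar\mu)+\frac12D^2G(\eta,\eta)$ is nondegenerate, since the pairing between $\mu$ and $\eta$ is invertible and there is no $\mu\mu$-term. The 2-dimensional subspace $\{\eta=0\}$ is isotropic, so the signature is $(2,2)$. $\square$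

**The hypersurfaces.** For $r\ge0$ (an integer, unrelated to the radius of Section 7) let
$$\Phi_r(z,s)=F(z)+|s|^2\ \text{ on }\ \mathbb R^4\oplus\mathbb R^r,\qquad B_r=\{\Phi_r=0\}\subset\mathbb RP^{3+r}.$$

**Lemma 8.** $B_r$ is closed, smooth, connected, $(1+r,1)$-hyperbolic, and separates $\mathbb RP^{3+r}$ into exactly two components, $\{\Phi_r<0\}$ and $\{\Phi_r>0\}$. Its domain is $\{\Phi_r\le0\}$. It is also $(1,1+r)$-hyperbolic with domain $\{\Phi_r\ge0\}$.

**Hyperbolicity.** On $\{\Phi_r\le0\}\setminus0$ we have $z\ne0$ and $F(z)\le-|s|^2\le0$. So $D^2\Phi_r=D^2F\oplus2I$ has signature $(2+r,2)$ there by Lemma 7. By Lemma 5, $B_r$ is smooth and $(1+r,1)$-hyperbolic, with $\{\Phi_r\le0\}$ on the required side. It is compact as a closed set.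

**The two sides are connected.** $\{\Phi_r<0\}$ retracts by $s\to0$ onto $\{F<0\}\subset\mathbb RP^3$, a circle bundle over the connected set $\operatorname{int}D$. For $r=0$, $\{\Phi_0>0\}$ is a circle bundle over $\mathbb CP^1\setminus D$, which is connected because $(a,b)\mapsto(a,c)$ extends to a homeomorphism of the sphere taking $D$ to a solid ellipse. For $r\ge1$, a point of $\{\Phi_r>0\}$ with $s=0$ has $F(z)>0$ and can be moved within this set to one with $s\ne0$. A point with $s\ne0$ moves along $(z,\lambda s)$, $\lambda\in[1,\infty]$, where $\Phi_r$ stays positive, to the connected set $\{z=0\}\subset\{\Phi_r>0\}$.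

**$B_r$ is connected.** $B_0$ is a circle bundle over the circle $\partial D$. For $r\ge1$, a point $(z,s)\in B_r$ with $s\ne0$ has $F(z)=-|s|^2<0$. Let $w(\tau)$ be a path in $D$ from $\mathsf h(z)$ to $\partial D$ and $z(\tau)=z_1\cdot(1,w(\tau))$. The point moves in $B_r$ along $\big(z(\tau),\sqrt{-F(z(\tau))}\,s/|s|\big)$ into $B_0$. The last assertion of the lemma is (∗). $\square$

All types with $\min(k,l)=1$ occur in Lemma 8.

## 12. Circular arcs in a thin bent ellipse

**Lemma 9.** If $L_\pm$ as in part 2 exist for $\{\Phi_r\le0\}$ or for $\{\Phi_r\ge0\}$, then there is $d_0\in D$ such that every $d\in\operatorname{int}D$, $d\ne d_0$, is joined to $d_0$ by a circular arc or straight segment contained in $D$.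

The plan is to find a real projective line through a point over $d_0$ and a point over $d$ to which part 2 applies.

**Step 1: the case $U=\{\Phi_r\le0\}$.** Here $\dim L_-=r+1$, $L_-=P(W_-)$, $\Phi_r>0$ on $L_-$, and $L_+\subset U$. Pick $a=[z_a:s_a]\in L_+$. Then $\Phi_r(a)\le0$, so $z_a\ne0$ and $d_0:=\mathsf h(z_a)\in D$. Let $d\in\operatorname{int}D$, $d\ne d_0$. The space $W=\mathbb Ra\oplus W_-$ has dimension $r+3$ in $\mathbb R^{r+4}$, so it meets the real 2-plane $\mathbb C(1,d)\oplus0$ nontrivially. This gives $P=[p:0]\in P(W)$ with $\mathsf h(p)=d$, $\Phi_r(P)=F(p)<0$, and $P\ne a$ because $d\ne d_0$. The line $aP\subset P(W)$ meets the hyperplane $L_-$ of $P(W)$ at a point $b\ne a$. It joins $a\in L_+$ to $b\in L_-$, so it meets $B_r$ in exactly two points. These cut the line into two open arcs, on each of which $\Phi_r$ has constant sign: one contains $P$ ($\Phi_r<0$), the other contains $b$ ($\Phi_r>0$). Since $\Phi_r(a)\le0$, $a$ lies in the closure of the first arc. So the segment of the line from $a$ to $P$ avoiding $b$ lies in $\{\Phi_r\le0\}$.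

**Step 2: the case $U=\{\Phi_r\ge0\}$.** Here $\dim L_+=r+1$, $\Phi_r\ge0$ on $L_+=P(W_+)$, and $\Phi_r<0$ on $L_-$. Pick $a\in L_-$. Then $F(z_a)\le\Phi_r(a)<0$, so $d_0=\mathsf h(z_a)\in\operatorname{int}D$. As in Step 1, with $W=\mathbb Ra\oplus W_+$, for $d\in\operatorname{int}D$, $d\ne d_0$, find $P=[p:0]\in P(W)$ over $d$ with $\Phi_r(P)<0$, $P\ne a$. The line $aP$ meets $L_+$, so it meets $B_r$ in exactly two points. If $a,P$ lie in the same complementary arc, the segment between them in that arc lies in $\{\Phi_r<0\}$. If they lie in different arcs, both arcs are negative and the whole line lies in $\{\Phi_r\le0\}$.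

**Step 3: projection to $\mathbb C$.** In both cases some projective segment from $a$ to $P$ lies in $\{\Phi_r\le0\}$. For suitable signs of the lifts it consists of the vectors $(1-\tau)(z_a,s_a)+\tau(p,0)$, $\tau\in[0,1]$. Forgetting $s$, we get $(1-\tau)z_a+\tau p\in\{F\le0\}\setminus0$ (recall that $\Phi_r\le0$ off $0$ forces $z\ne0$ and $F(z)\le0$). So the image under $\mathsf h$ lies in $D\subset\mathbb C$ and joins $d_0$ to $d$. The map
$$\tau\mapsto\frac{(1-\tau)z_{a,2}+\tau p_2}{(1-\tau)z_{a,1}+\tau p_1}$$
is the restriction to $[0,1]$ of a Möbius map, nondegenerate because its determinant $z_{a,1}p_2-z_{a,2}p_1$ is nonzero ($d\ne d_0$). So the image, being bounded, is an arc of a circle or a straight segment. $\square$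

**Lemma 10.** For $\varepsilon$ small no such $d_0$ exists.

**Proof.** The reason is that thin regions $D_\varepsilon$ force the arcs to approximate the cubic $b=a^3/4$, no piece of which is circular or straight. Suppose such $d_0^{(m)}$ exist for a sequence $\varepsilon_m\to0$. We have $D_\varepsilon\subset\{|a|\le1,\ |b-a^3/4|\le\varepsilon\}$, and $(a,a^3/4)\in\operatorname{int}D_\varepsilon$ for $|a|<1$. Pass to a subsequence with $d_0^{(m)}\to d_0=(a_0,a_0^3/4)$, $|a_0|\le1$, and fix $d=(a_1,a_1^3/4)$ with $|a_1|<1$, $a_1\ne a_0$. For large $m$, $d\ne d_0^{(m)}$, and there is an arc $\alpha_m\subset D_{\varepsilon_m}$ of a circle or line from $d_0^{(m)}$ to $d$. It satisfies an equation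
$$A_m(a^2+b^2)+B_ma+B_m'b+C_m=0,\qquad|A_m|+|B_m|+|B_m'|+|C_m|=1 .$$
Pass to a subsequence along which the coefficients converge to $A,B,B',C$. Let $a_*$ be strictly between $a_0$ and $a_1$. For large $m$, by the intermediate value theorem, $\alpha_m$ contains a point $(a_*,b_m)$, and $|b_m-a_*^3/4|\le\varepsilon_m\to0$. In the limit
$$A\Big(a_*^2+\frac{a_*^6}{16}\Big)+Ba_*+B'\frac{a_*^3}4+C=0$$
for all $a_*$ in a nonempty open interval. The coefficients of $a_*^6,a_*,a_*^3,1$ must vanish, so $A=B=B'=C=0$, contradicting $|A|+|B|+|B'|+|C|=1$. $\square$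

**Proof of Theorem B.** Fix $\varepsilon$ as in Lemma 10. By Lemma 9, for every $r\ge0$ no $L_\pm$ as in part 2 exist for $\{\Phi_r\le0\}$, of type $(1+r,1)$, or for $\{\Phi_r\ge0\}$, of type $(1,1+r)$. By Lemma 8 these are domains of closed connected separating hyperbolic hypersurfaces, and all types with $\min(k,l)=1$ occur. $\blacksquare$

**Remark.** These examples do not violate part 1. On the line $P(\mathbb C(1,0)\oplus0)$ we have $\Phi_r<0$, since $0\in\operatorname{int}D$. On the $(r+1)$-dimensional subspace $P(\mathbb C(0,1)\oplus\mathbb R^r)$ we have $\Phi_r=|z_2|^2+|s|^2>0$. So for $U=\{\Phi_r\le0\}$ the first serves as $L_+$ and the second as $L_-$ in part 1, and for $U=\{\Phi_r\ge0\}$ the roles are exchanged. For $r=0$ these are the Hopf fibres over $0$ and $\infty$, on the two sides of the union $B_0$ of the fibres over $\partial D$.
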